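
\newtheorem{theorem}{Theorem}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem*{remark}{Remark}


\title{Orthogonal cross-polytopes with minimal intrinsic volumes}

\begin{abstract}
For $u\in\mathbb R^n_+$ let $C_n(u)$ be the convex hull of the points $\pm u_je_j$. We determine the vectors $u$ that minimize the $i$th intrinsic volume of $C_n(u)$ divided by the square root of the $i$th elementary symmetric polynomial of $u_1^2,\dots,u_n^2$. For $i\ge n-1$ the quotient is constant. For $i\le n-2$ the minimizers are exactly the vectors with equal positive coordinates, and the quotient decreases strictly when all smallest coordinates are raised together toward the largest one. The proof writes the intrinsic volume as a sum over the $i$-dimensional coordinate subspaces that differentiates like a sum of monomials, and then compares weighted families of sets by a one-element exchange.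
\end{abstract}

\section{The question and the answer}

\subsection{Intrinsic volumes and cross-polytopes}

For a convex body $K\subset\mathbb R^n$ and $0\le i\le n$, the $i$th intrinsic volume is
\begin{equation}\label{eq:kubota}
V_i(K)=\frac{\binom ni\kappa_n}{\kappa_i\kappa_{n-i}}\int_{\mathcal L_i^n}\mathrm{vol}_i(K|L)\,d\mu_i(L),
\end{equation}
where $\mathcal L_i^n$ is the Grassmannian of $i$-dimensional linear subspaces with its Haar probability measure $\mu_i$, $K|L$ is the orthogonal projection of $K$ onto $L$, and $\kappa_m=\pi^{m/2}/\Gamma(1+\frac m2)$ is the volume of the unit ball $B^m$. So $V_i$ is a suitably normalized mean volume of the $i$-dimensional shadows of $K$. Equivalently, the $V_i(K)$ are the coefficients in Steiner's formula $\mathrm{vol}(K+\lambda B^n)=\sum_{i=0}^n\lambda^{n-i}\kappa_{n-i}V_i(K)$; in particular $V_n$ is the volume. We use three standard facts: $V_i$ is continuous in the Hausdorff metric; $V_i(K)$ does not depend on the dimension of the space in which $K$ is placed; and for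 a polytope $P$
\begin{equation}\label{eq:faces}
V_i(P)=\sum_{F}\gamma(F,P)\,\mathrm{vol}_i(F),
\end{equation}
where $F$ runs through the $i$-dimensional faces of $P$ and the external angle $\gamma(F,P)$ is the standard Gaussian measure of the normal cone $N(P,F)$ within its linear span (see \cite[Sect.~4.2]{Schneider}).

Let $s_j$ denote the $j$th elementary symmetric polynomial of any finite family, with $s_0=1$ and $s_j=0$ if $j<0$ or if $j$ exceeds the size of the family. For $u\in\mathbb R^n_+$, that is, for a vector with nonnegative coordinates, let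
\[
C_n(u)=\mathrm{conv}(\pm u_je_j:\ j=1,\dots,n)
\]
be the orthogonal cross-polytope with semi-axes $u_j$, where $(e_j)$ is the standard basis. Its support function is $y\mapsto\max_ju_j|y_j|$. We abbreviate $s_i(u^2)=s_i(u_1^2,\dots,u_n^2)$. For $1\le i\le n$ we study
\[
Q_i(u)=\frac{V_i(C_n(u))}{\sqrt{s_i(u^2)}} .
\]
The denominator is nonzero exactly when at least $i$ coordinates of $u$ are nonzero; such $u$ are called \emph{admissible}. The following question comes from \cite{Ambrus}: \emph{which admissible $u$ minimize $Q_i$?} Since $Q_i(\lambda u)=Q_i(u)$ for $\lambda>0$, one may restrict to $u\in S^{n-1}$. Deleting zero coordinates of $u$ changes neither $V_i(C_n(u))$ nor $s_i(u^2)$.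

\subsection{What the quotient measures}

For a set $J$ of $i$ indices the section of $C_n(u)$ by the coordinate subspace $\mathbb R^J$ has volume $\frac{2^i}{i!}\prod_{j\in J}u_j$. Hence $\frac{2^i}{i!}\sqrt{s_i(u^2)}$ is the Euclidean norm of the vector of volumes of all $i$-dimensional coordinate sections, and $Q_i$ compares the mean shadow of $C_n(u)$ with that norm. In the top two cases there is nothing to optimize.

\begin{lemma}\label{lem:const}
If $u$ has exactly $i$ or exactly $i+1$ nonzero coordinates, then $Q_i(u)=2^i/i!$.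
\end{lemma}

\begin{proof}
Delete the zero coordinates, so that $u\in(0,\infty)^n$ with $n=i$ or $n=i+1$, and put $U=u_1\cdots u_n$. If $n=i$, then $V_n(C_n(u))=\frac{2^n}{n!}U$ and $s_n(u^2)=U^2$.

Let $n=i+1$. A facet $F=\mathrm{conv}(\varepsilon_ju_je_j:\ j=1,\dots,n)$, $\varepsilon\in\{\pm1\}^n$, lies in the hyperplane $\sum_j\varepsilon_jy_j/u_j=1$, whose distance from $0$ is $\delta=(\sum_ju_j^{-2})^{-1/2}$. Since $\mathrm{conv}(0,F)$ has volume $U/n!=\frac1n\,\delta\,\mathrm{vol}_{n-1}(F)$,
\begin{equation}\label{eq:facet}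
\mathrm{vol}_{n-1}(F)=\frac{U}{(n-1)!}\Bigl(\sum_ju_j^{-2}\Bigr)^{1/2}=\frac{\sqrt{s_{n-1}(u^2)}}{(n-1)!}.
\end{equation}
There are $2^n$ facets, and each has external angle $\frac12$, the Gaussian measure of a half-line. By \eqref{eq:faces}, $V_{n-1}(C_n(u))=2^{n-1}\sqrt{s_{n-1}(u^2)}/(n-1)!$.
\end{proof}

Formula \eqref{eq:facet} is the Pythagorean theorem for the simplex $\mathrm{conv}(0,u_1e_1,\dots,u_ne_n)$: the squared volume of the facet opposite to $0$ is the sum of the squared volumes of the $n$ coordinate facets.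

For $i\le n-2$ the quotient does vary. The case $i=1$ suggests the answer. There, as recalled in Section~\ref{sec:octa}, $Q_1(u)=\sqrt{2\pi}\,\mathbb E\max_ju_j|g_j|\,/\,|u|$ with independent standard Gaussians $g_j$ and the Euclidean norm $|u|$. So we want to distribute a given total variance $\sum u_j^2$ over independent centered Gaussians such that the expected maximal modulus is as small as possible. Putting everything on one coordinate gives $Q_1=2$. Equal distribution gives at most $\sqrt{4\pi\log(2n)/n}$ (Section~\ref{sec:constants}), which is far smaller for large $n$. One guesses that equal coordinates are best, and this is so for every $i\le n-2$.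

\subsection{Results}

Let $\Phi(t)=\sqrt{2/\pi}\int_0^te^{-y^2/2}\,dy$; this is the probability that a standard Gaussian has modulus at most $t$. For $n\ge i+1$ put
\[
c_{n,i}=Q_i(1,\dots,1)=\frac{V_i(C_n(1,\dots,1))}{\sqrt{\binom ni}} .
\]

\begin{theorem}\label{thm:A}
Let $1\le i\le n$.
\begin{enumerate}
\item[(a)] If $i\in\{n-1,n\}$, then $Q_i(u)=2^i/i!$ for every admissible $u$, so every admissible vector is a minimizer.
\item[(b)] If $1\le i\le n-2$, the minimizers of $Q_i$ are exactly the vectors $(c,\dots,c)$ with $c>0$; on $S^{n-1}$ the only one is $(\frac1{\sqrt n},\dots,\frac1{\sqrt n})$. The minimum is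
\begin{equation}\label{eq:cni}
c_{n,i}=\frac{2^{i+1}(n-i)\sqrt{\binom ni}}{i!\,\sqrt{2\pi}}\int_0^\infty e^{-(i+1)t^2/2}\,\Phi(t)^{n-i-1}\,dt .
\end{equation}
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:B}
Let $1\le i\le n-2$.
\begin{enumerate}
\item[(1)] (Monotonicity.) On $(0,\infty)^n$: if $u_1=\min_ju_j$, then $\partial_{u_1}Q_i\le0$; if $u_1=\max_ju_j$, then $\partial_{u_1}Q_i\ge0$. Both inequalities are strict unless all $u_j$ are equal. In particular the only critical points of $Q_i$ in $(0,\infty)^n$ are the vectors $(c,\dots,c)$.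
\item[(2)] (Two-sided bound.) For all admissible $u\in\mathbb R^n_+$,
\[
c_{n,i}\sqrt{s_i(u^2)}\ \le\ V_i(C_n(u))\ \le\ \frac{2^i}{i!}\sqrt{s_i(u^2)} .
\]
Equality holds on the left iff $u_1=\dots=u_n$, and on the right iff at most $i+1$ coordinates of $u$ are nonzero.
\item[(3)] (Clipping.) Let $u$ be admissible, $\min_ju_j\le a\le b\le\max_ju_j$, $a>0$, and $\bar u_j=\min(\max(u_j,a),b)$. Then $Q_i(\bar u)\le Q_i(u)$, strictly unless $\bar u=u$.
\item[(4)] (Constants.) For fixed $i$, $c_{n,i}$ is strictly decreasing in $n\ge i+1$, $c_{i+1,i}=2^i/i!$, and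
\[
c_{n,i}\le\frac{(4\pi\log 2n)^{i/2}}{i!\sqrt{\binom ni}}\longrightarrow0\quad(n\to\infty).
\]
Moreover $\displaystyle c_{n,n-2}=\frac{2^{n-2}}{(n-2)!}\cdot\frac{2\sqrt2}{\pi}\,\sqrt n\,\arcsin\frac1{\sqrt n}$.
\end{enumerate}
\end{theorem}

\begin{remark}
The condition $a>0$ in (3) cannot be dropped: for $n=3$, $i=1$, $u=(2,1,0)$, $a=0$, $b=1$ we get $\bar u=(1,1,0)\ne u$, but $Q_1(\bar u)=Q_1(u)=2$ by Lemma~\ref{lem:const}.
\end{remark}

Theorem~\ref{thm:A}(a) is contained in Lemma~\ref{lem:const}, since for $i\in\{n-1,n\}$ an admissible vector has exactly $i$ or $i+1$ nonzero coordinates. The heart of the rest is Theorem~\ref{thm:B}(1).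

\section{The smallest case: the mean width of an octahedron}\label{sec:octa}

The first case not covered by Lemma~\ref{lem:const} is $n=3$, $i=1$. It already shows the three ingredients of the proof: a rule for the derivative, an integral formula, and a comparison.

Let $g$ be a standard Gaussian vector in $\mathbb R^n$, let $h_K$ be the support function of $K$, and let $\theta$ be uniform on $S^{n-1}$. The projection of $K$ onto the line spanned by $\theta$ has length $h_K(\theta)+h_K(-\theta)$, so \eqref{eq:kubota} gives $V_1(K)=\frac{n\kappa_n}{\kappa_{n-1}}\mathbb E\,h_K(\theta)$. Here $\frac{n\kappa_n}{\kappa_{n-1}}=2\sqrt\pi\,\Gamma(\frac{n+1}2)/\Gamma(\frac n2)=\sqrt{2\pi}\,\mathbb E|g|$, and $g$ has the form $|g|\theta$ with $|g|$ and $\theta$ independent. Hence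
\begin{equation}\label{eq:V1}
V_1(K)=\sqrt{2\pi}\;\mathbb E\,h_K(g),\qquad V_1(C_3(u))=\sqrt{2\pi}\;\mathbb E\,M,\quad M=\max_{j\le3}u_j|g_j| .
\end{equation}
Let all $u_j>0$. Almost surely the maximum is attained by one index only. Splitting accordingly,
\[
V_1(C_3(u))=v_1+v_2+v_3,\qquad v_j=\sqrt{2\pi}\;\mathbb E\bigl[u_j|g_j|;\ u_j|g_j|=M\bigr].
\]

\emph{Derivative.} If only the index $j$ attains the maximum, then $\partial M/\partial u_j=|g_j|$, and $\partial M/\partial u_l=0$ for $l\neq j$. The difference quotients in the variable $u_j$ are bounded by $|g_j|$, so by dominated convergence $u_j\,\partial_{u_j}V_1=v_j$. Therefore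
\begin{equation}\label{eq:octalog}
u_1\partial_{u_1}\log Q_1=\frac{v_1}{v_1+v_2+v_3}-\frac{u_1^2}{u_1^2+u_2^2+u_3^2}
=\sum_{l=2,3}\frac{u_1^2u_l^2}{V_1\,|u|^2}\Bigl(\frac{v_1}{u_1^2}-\frac{v_l}{u_l^2}\Bigr).
\end{equation}
We must compare the share of the first coordinate in the expected maximum with its share in the variance.

\emph{Formula.} Let $\eta=\sqrt{2/\pi}$ and $f_l(t)=\Phi(t/u_l)=\mathbb P(u_l|g_l|\le t)$. Since $\mathbb E[|g_1|;\,|g_1|\ge a]=\eta\,e^{-a^2/2}$ for $a\ge0$, conditioning on $m=\max(u_2|g_2|,u_3|g_3|)$ gives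
\[
v_1=2u_1\,\mathbb E\,e^{-m^2/(2u_1^2)}=2u_1\int_0^\infty e^{-t^2/(2u_1^2)}\,(f_2f_3)'(t)\,dt .
\]
Now $f_l'(t)=\frac\eta{u_l}e^{-t^2/(2u_l^2)}$ and $f_l(t)=\frac\eta{u_l}e^{-t^2/(2u_l^2)}L_l(t)$, where
\[
L_l(t)=\int_0^te^{(t^2-y^2)/(2u_l^2)}\,dy .
\]
With $\omega(t)=\exp\bigl(-\frac{t^2}2(u_1^{-2}+u_2^{-2}+u_3^{-2})\bigr)$ this becomes
\[
\frac{v_1}{u_1^2}=\frac{2\eta^2}{u_1u_2u_3}\int_0^\infty\omega\,(L_2+L_3)\,dt .
\]

\emph{Comparison.} The factor in front is symmetric in the three coordinates. Subtracting the same formula for $v_2$, we see that $L_3$ drops out: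
\[
\frac{v_1}{u_1^2}-\frac{v_2}{u_2^2}=\frac{4}{\pi\,u_1u_2u_3}\int_0^\infty\omega\,(L_2-L_1)\,dt .
\]
For $t>0$ the number $L_l(t)$ is strictly decreasing in $u_l$. So if $u_1$ is the smallest coordinate, both brackets in \eqref{eq:octalog} are $\le0$, and $\partial_{u_1}Q_1\le0$, strictly unless $u_1=u_2=u_3$. Raising the smallest coordinates together until they reach the largest one therefore decreases $Q_1$, and the regular octahedron wins. (Zero coordinates are included by continuity; see Section~\ref{sec:moving}.)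

For general $i$ two things change. There is no maximizing index any more, so we need another decomposition $V_i=\sum_Jv_J$, now over $i$-sets $J$, and the rule for the derivative is no longer evident; this is the content of Sections~\ref{sec:formula} and \ref{sec:derivative}. Moreover we have to compare the $i$-sets containing $1$ with those not containing $1$. For $i=1$ these are the set $\{1\}$ and the sets $\{l\}$, and the comparison is immediate; for $i\ge2$ it requires the exchange argument of Section~\ref{sec:exchange}.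

\section{A sum over coordinate subspaces}\label{sec:formula}

From now on until the end of Section~\ref{sec:exchange} let $1\le i\le n-1$, $k=n-i\ge1$, $u\in(0,\infty)^n$, $[n]=\{1,\dots,n\}$ and $U=u_1\cdots u_n$. For a family $(a_l)$ and a finite set $E$ of indices write $a_E=\prod_{l\in E}a_l$ (so $a_\emptyset=1$), and $a_E^2=(a_E)^2$. Complements $J^c$ are taken in $[n]$. As before $\eta=\sqrt{2/\pi}$, and for $t\ge0$ we put
\[
\psi_l(t)=e^{-t^2/(2u_l^2)},\qquad \chi_l(t)=u_l\psi_l(t),\qquad f_l(t)=\Phi(t/u_l).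
\]
A prime on a function denotes $d/dt$. Then
\begin{equation}\label{eq:rel}
f_l'=\eta\,u_l^{-2}\chi_l,\qquad \chi_l'=-t\,u_l^{-2}\chi_l=-\frac t\eta\,f_l' ,
\end{equation}
and, since $f_l$ and $\chi_l/u_l$ depend only on $t/u_l$,
\begin{equation}\label{eq:euler}
u_l\,\partial_{u_l}f_l=-t f_l',\qquad u_l\,\partial_{u_l}\chi_l=\chi_l-t\chi_l' .
\end{equation}

\begin{proposition}\label{prop:formula}
For $u\in(0,\infty)^n$ and $1\le i\le n-1$,
\[
V_i(C_n(u))=\sum_{J\subset[n],\,|J|=i}v_J,\qquad v_J=\frac{2^i}{i!}\int_0^\infty\chi_J\,(f_{J^c})'\,dt .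
\]
\end{proposition}

In words: for independent standard Gaussians $g_l$, $f_{J^c}$ is the distribution function of $M=\max_{l\notin J}u_l|g_l|$, so $v_J=\frac{2^i}{i!}u_J\,\mathbb E\exp\bigl(-\frac12M^2\sum_{j\in J}u_j^{-2}\bigr)$. Thus $V_i(C_n(u))$ is a weighted sum of the volumes of the coordinate sections, with weights in $(0,1)$. For $i=1$, $n=3$ these are the $v_j$ of Section~\ref{sec:octa}.

\begin{proof}
We evaluate \eqref{eq:faces}. The $i$-faces are the simplices $F=\mathrm{conv}(\varepsilon_ju_je_j:j\in I)$ with $|I|=i+1$ and $\varepsilon\in\{\pm1\}^I$. Put $\xi=\sum_{j\in I}u_j^{-2}$. By \eqref{eq:facet} in $\mathbb R^I$, $\mathrm{vol}_i(F)=u_I\sqrt{\xi}/i!$.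

The normal cone of $F$ consists of the $y$ for which all vertices of $F$ maximize $\langle y,\cdot\rangle$ over $C_n(u)$:
\[
N(C_n(u),F)=\{y:\ \varepsilon_ju_jy_j=s\ (j\in I),\ u_l|y_l|\le s\ (l\notin I),\ s\ge0\}.
\]
The $I$-part of $y$ is $s$ times the vector $(\varepsilon_j/u_j)_{j\in I}$ of length $\sqrt{\xi}$. So $r=s\sqrt{\xi}$ and the $y_l$, $l\notin I$, are orthonormal coordinates in the span of the cone, and with $r=t\sqrt\xi$ the external angle of $F$ is
\[
\gamma=\int_0^\infty\frac{e^{-r^2/2}}{\sqrt{2\pi}}\prod_{l\notin I}\Phi\Bigl(\frac{r}{u_l\sqrt\xi}\Bigr)dr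
=\frac{\sqrt\xi}{\sqrt{2\pi}}\int_0^\infty e^{-\xi t^2/2}f_{I^c}(t)\,dt
=\frac{\sqrt\xi}{\sqrt{2\pi}}\int_0^\infty\psi_I f_{I^c}\,dt .
\]
Multiplying by the volume and summing over the $2^{i+1}$ sign patterns and over $I$ gives
\begin{equation}\label{eq:Iform}
V_i(C_n(u))=\frac{2^{i+1}}{i!\sqrt{2\pi}}\sum_{|I|=i+1}\Bigl(\sum_{l\in I}u_l^{-2}\Bigr)\int_0^\infty\chi_I\,f_{I^c}\,dt .
\end{equation}
By \eqref{eq:rel}, $u_l^{-2}\chi_I=\frac1\eta f_l'\,\chi_{I\setminus\{l\}}$. Since $\frac{2^{i+1}}{\sqrt{2\pi}\,\eta}=2^i$, the right-hand side of \eqref{eq:Iform} is $\frac{2^i}{i!}$ times the sum over all $I$ and $l\in I$ of $\int_0^\infty\chi_{I\setminus\{l\}}f_l'f_{I^c}\,dt$. Put $J=I\setminus\{l\}$, so that $J^c=I^c\cup\{l\}$. For fixed $J$ the index $l$ runs through $J^c$, and by the product rule $\sum_{l\in J^c}f_l'f_{J^c\setminus\{l\}}=(f_{J^c})'$.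
\end{proof}

For $u=(1,\dots,1)$ formula \eqref{eq:Iform} reads
\[
V_i(C_n(1,\dots,1))=\frac{2^{i+1}}{i!\sqrt{2\pi}}\binom n{i+1}(i+1)\int_0^\infty e^{-(i+1)t^2/2}\,\Phi(t)^{n-i-1}\,dt ,
\]
and since $\binom n{i+1}(i+1)=\binom ni(n-i)$, this gives the expression \eqref{eq:cni} for $c_{n,i}$.

\section{The derivative}\label{sec:derivative}

For $i=1$, $n=3$ we found $u_j\partial_{u_j}V_1=v_j$. The next proposition is the analogue in general: the sum $\sum_Jv_J$ differentiates as if each $v_J$ were a constant multiple of the monomial $u_J$. This is false term by term, since the weight $v_J/u_J$ also depends on the coordinates, but the errors cancel in the sum.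

\begin{proposition}\label{prop:derivative}
Let $1\le i\le n-1$. The function $V_i(C_n(u))$ is continuously differentiable on $(0,\infty)^n$, and for every $j$
\[
u_j\,\partial_{u_j}V_i(C_n(u))=\sum_{J\ni j,\,|J|=i}v_J .
\]
\end{proposition}

\begin{proof}
By symmetry it suffices to consider $j=1$. Put $N=\{2,\dots,n\}$.

\emph{Differentiation under the integral.} Let $u\in[\alpha,\beta]^n$ with $0<\alpha<\beta$. Then $0\le f_l\le1$, while $\chi_l$ and $f_l'$ are at most a constant times $e^{-t^2/(2\beta^2)}$. By \eqref{eq:rel} and \eqref{eq:euler}, applying $u_1\partial_{u_1}$ to $f_1$, $f_1'$ or $\chi_1$ gives $f_1'$ or $\chi_1$ times a polynomial in $t$ with coefficients bounded in terms of $\alpha$. Since $i\ge1$, every product in the integrands $\chi_J(f_{J^c})'$ and in their $u_1$-derivatives contains some $\chi_l$. So these functions are bounded by a polynomial in $t$ times $e^{-t^2/(2\beta^2)}$, uniformly in $u\in[\alpha,\beta]^n$. Hence we may differentiate under the integral, and the derivatives are continuous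 in $u$.

\emph{The three groups of terms.} If $1\in J$, only $\chi_1$ depends on $u_1$; if $1\notin J$, only $f_1$ does. By \eqref{eq:euler},
\begin{align*}
\frac{i!}{2^i}\,u_1\partial_{u_1}V_i={}&\sum_{J\ni1}\int_0^\infty\chi_J\,(f_{J^c})'\,dt\;-\sum_{K\subset N,\,|K|=i-1}\int_0^\infty t\,\chi_1'\,\chi_K\,(f_{N\setminus K})'\,dt\\
&-\sum_{J\subset N,\,|J|=i}\int_0^\infty\chi_J\,\bigl(t f_1'f_{N\setminus J}\bigr)'\,dt .
\end{align*}
The first sum is what we want. We show that the other two groups cancel. Since $-t\chi_1'=\frac{t^2}\eta f_1'$ by \eqref{eq:rel}, the second group equals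
\begin{equation}\label{eq:second}
\frac1\eta\int_0^\infty t^2f_1'\sum_{K\subset N,\,|K|=i-1}\chi_K\,(f_{N\setminus K})'\,dt .
\end{equation}
In the third group we integrate by parts. The boundary terms vanish, at $0$ because of the factor $t$ and at $\infty$ because of the factor $f_1'$. By \eqref{eq:rel}, $\chi_J'=-\frac t\eta\sum_{j\in J}f_j'\chi_{J\setminus\{j\}}$, so the third group equals
\[
\sum_{J\subset N,\,|J|=i}\int_0^\infty t f_1'\,\chi_J'\,f_{N\setminus J}\,dt
=-\frac1\eta\int_0^\infty t^2f_1'\sum_{J\subset N,\,|J|=i}\ \sum_{j\in J}\chi_{J\setminus\{j\}}\,f_j'\,f_{N\setminus J}\,dt .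
\]
Writing $K=J\setminus\{j\}$, we have $N\setminus J=(N\setminus K)\setminus\{j\}$, and for fixed $K$ the index $j$ runs through $N\setminus K$. The inner double sum is therefore $\sum_K\chi_K(f_{N\setminus K})'$, and the third group is the negative of \eqref{eq:second}.
\end{proof}

Since $u_1\partial_{u_1}s_i(u^2)=2\sum_{J\ni 1}u_J^2$, Proposition~\ref{prop:derivative} yields
\begin{equation}\label{eq:logder}
u_1\,\partial_{u_1}\log Q_i=\frac{\sum_{J\ni1}v_J}{\sum_Jv_J}-\frac{\sum_{J\ni1}u_J^2}{\sum_Ju_J^2},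
\end{equation}
all sums over $i$-subsets of $[n]$. The right-hand side is a difference of two probabilities that a random $i$-set contains $1$: once the set is drawn with weights $v_J$, once with weights $u_J^2$. To compare them we need the ratio $v_J/u_J^2$.

\begin{lemma}\label{lem:ratio}
Let $L_l=L_l(t)=\int_0^te^{(t^2-y^2)/(2u_l^2)}\,dy$, and let $L_G$ in $s_j(L_G)$ denote the family $(L_l)_{l\in G}$. Then
\[
v_J=u_J^2\,h_J,\qquad h_J=A\int_0^\infty\psi_{[n]}\;s_{k-1}(L_{J^c})\,dt,\qquad A=\frac{2^i\eta^k}{i!\,U}.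
\]
\end{lemma}

\begin{proof}
We have $f_l(t)=\frac \eta{u_l}\int_0^te^{-y^2/(2u_l^2)}\,dy=\eta\,u_l^{-2}\chi_lL_l$ and $f_l'=\eta\,u_l^{-2}\chi_l$. With $G=J^c$, $|G|=k$,
\[
\chi_J(f_G)'=\chi_J\sum_{l\in G}f_l'f_{G\setminus\{l\}}=\eta^k\,u_G^{-2}\,\chi_{[n]}\sum_{l\in G}\ \prod_{m\in G\setminus\{l\}}L_m=\eta^k\,\frac{u_J^2}{U^2}\,U\psi_{[n]}\,s_{k-1}(L_G).
\]
Multiply by $2^i/i!$ and integrate.
\end{proof}

The factors $A$ and $\psi_{[n]}$ do not depend on $J$. So, if $k\ge2$, $h_J$ is large when the numbers $L_l$, $l\notin J$, are large, that is, when the coordinates left out of $J$ are small. If $u_1$ is the smallest coordinate, one expects that weighting by $h_J$ makes it less likely that $1\in J$, so that \eqref{eq:logder} is $\le0$. The next section proves this.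

\section{Exchanging one element}\label{sec:exchange}

Clearing denominators in \eqref{eq:logder}, and writing the sets containing $1$ as $K\cup\{1\}$ with $K\subset N=\{2,\dots,n\}$, $|K|=i-1$, we get
\begin{equation}\label{eq:unmatched}
u_1\,\partial_{u_1}\log Q_i=\frac{u_1^2}{V_i\,s_i(u^2)}\sum_{K,J}u_K^2u_J^2\,\bigl(h_{K\cup\{1\}}-h_J\bigr),
\end{equation}
where $K$ and $J$ run independently through the subsets of $N$ of sizes $i-1$ and $i$, and $V_i=V_i(C_n(u))$. Indeed, with $a=\sum_{J\ni1}v_J$, $b=\sum_{J\subset N}v_J$, and $a_0,b_0$ the corresponding sums of $u_J^2$, we have $\frac a{a+b}-\frac{a_0}{a_0+b_0}=\frac{ab_0-a_0b}{(a+b)(a_0+b_0)}$.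

For $i\ge2$ the individual terms in \eqref{eq:unmatched} need not have a definite sign, because $K\cup\{1\}$ and $J$ may have nothing to do with each other. They would be comparable if $J=K\cup\{l\}$. So we want to redistribute the weights $u_K^2u_J^2$ such that $h_J$ is replaced by values $h_{K\cup\{l\}}$. Adding to $K$ an element $l\in N\setminus K$ chosen with probability proportional to $u_l^2$ does not, in general, produce the right weights. What works is to let $J$ itself supply the element.

\begin{lemma}[Exchange]\label{lem:exchange}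
Let $N$ be a finite set, $1\le i\le|N|$, let $w_l>0$ for $l\in N$, and let $\phi$ be a real function on the $i$-subsets of $N$. Then
\[
\sum_{K,J}w_Kw_J\,\phi(J)=\sum_{K,J}\frac{w_Kw_J}{|J\setminus K|}\sum_{l\in J\setminus K}\phi(K\cup\{l\}),
\]
where $K,J$ run through the subsets of $N$ with $|K|=i-1$, $|J|=i$.
\end{lemma}

In probabilistic terms: draw $K$ and $J$ independently with probabilities proportional to $w_K$ and $w_J$, and choose $l$ uniformly in $J\setminus K$; then $K\cup\{l\}$ has the same distribution as $J$.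

\begin{proof}
Note that $J\setminus K\ne\emptyset$, since $|J|>|K|$. On the triples $(K,J,l)$ with $l\in J\setminus K$ consider the map
\[
\tau(K,J,l)=(K',J',l),\qquad K'=J\setminus\{l\},\quad J'=K\cup\{l\}.
\]
The sizes are correct, $l\in J'\setminus K'$, and $\tau$ is an involution. It preserves weights, $w_{K'}w_{J'}=w_Kw_J$. Moreover $J'\setminus K'=(K\setminus J)\cup\{l\}$ has $|K\setminus J|+1$ elements, and this is $|J\setminus K|$ because $|K|=|J|-1$. Hence the right-hand side equals
\[
\sum_{(K,J,l)}\frac{w_Kw_J}{|J\setminus K|}\,\phi(K\cup\{l\})=\sum_{(K',J',l)}\frac{w_{K'}w_{J'}}{|J'\setminus K'|}\,\phi(J')=\sum_{K',J'}w_{K'}w_{J'}\,\phi(J'),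
\]
since each pair $(K',J')$ occurs with $|J'\setminus K'|$ choices of $l$.
\end{proof}

\begin{proposition}\label{prop:sign}
Let $1\le i\le n-1$, $k=n-i$ and $u\in(0,\infty)^n$. Then
\[
u_1\,\partial_{u_1}\log Q_i=\frac{A\,u_1^2}{V_i\,s_i(u^2)}\sum_{K,J}\frac{u_K^2u_J^2}{|J\setminus K|}\sum_{l\in J\setminus K}\int_0^\infty\psi_{[n]}\,(L_l-L_1)\,s_{k-2}\bigl(L_{N\setminus(K\cup\{l\})}\bigr)\,dt,
\]
with $K,J\subset N=\{2,\dots,n\}$, $|K|=i-1$, $|J|=i$, and $A>0$ as in Lemma~\ref{lem:ratio}.
\end{proposition}

\begin{proof}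
Apply Lemma~\ref{lem:exchange} with $w_l=u_l^2$, $\phi(J)=h_J$ to the terms $h_J$ in \eqref{eq:unmatched}, and write $h_{K\cup\{1\}}$ as its own average over $l\in J\setminus K$. The factor of $u_K^2u_J^2$ becomes the average of $h_{K\cup\{1\}}-h_{K\cup\{l\}}$ over $l\in J\setminus K$. Let $F=N\setminus(K\cup\{l\})$, a set of size $(n-1)-i=k-1$. The complements of $K\cup\{1\}$ and $K\cup\{l\}$ in $[n]$ are $F\cup\{l\}$ and $F\cup\{1\}$. For $m\notin F$ we have $s_{k-1}(L_{F\cup\{m\}})=s_{k-1}(L_F)+L_ms_{k-2}(L_F)$. Hence $s_{k-1}(L_{F\cup\{l\}})-s_{k-1}(L_{F\cup\{1\}})=(L_l-L_1)\,s_{k-2}(L_F)$, and Lemma~\ref{lem:ratio} gives the claim.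
\end{proof}

For $k=1$ the factor $s_{k-2}=s_{-1}$ vanishes, in accordance with the constancy of $Q_{n-1}$. This is where the hypothesis $i\le n-2$ enters.

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
Let $1\le i\le n-2$, that is, $k\ge2$. For $t>0$ the number $L_l(t)>0$ is a strictly decreasing function of $u_l$. Suppose $u_1=\min_ju_j$. Then $L_l-L_1\le0$ for all $l$, so no term in Proposition~\ref{prop:sign} is positive, and $\partial_{u_1}Q_i\le0$ because $Q_i>0$. If not all coordinates are equal, choose $l$ with $u_l>u_1$, so that $L_l-L_1<0$ for $t>0$. Since $i-1\le n-2$, there is $K\subset N\setminus\{l\}$ with $|K|=i-1$; put $J=K\cup\{l\}$. The pair $(K,J)$ with this $l$ gives a strictly negative contribution, because the family $L_{N\setminus(K\cup\{l\})}$ has $k-1$ positive members and $0\le k-2\le k-1$, so $s_{k-2}$ of it is positive. Hence $\partial_{u_1}Q_i<0$. If $u_1=\max_ju_j$, all signs reverse.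

By symmetry this holds for every index in place of $1$. At a critical point the derivative with respect to a minimal coordinate vanishes, so all coordinates are equal. Conversely, at $(c,\dots,c)$ all $L_l$ agree and all partial derivatives vanish by Proposition~\ref{prop:sign}.
\end{proof}

\section{Moving the extreme coordinates}\label{sec:moving}

Theorem~\ref{thm:B}(1) is about one coordinate. It controls the partial derivative only as long as that coordinate is extremal, so along a path we move \emph{all} minimal (or all maximal) coordinates together. Zero coordinates cause no difficulty, because raising the minimal coordinates leaves the boundary of the orthant at once and $Q_i$ is continuous on the set of admissible vectors: $V_i$ is continuous in the Hausdorff metric, and the support functions of $C_n(u)$ and $C_n(u')$ differ on $S^{n-1}$ by at most $\max_j|u_j-u_j'|$.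

\begin{lemma}\label{lem:path}
Let $1\le i\le n-2$, let $u$ be admissible, $\mu=\min_ju_j$ and $M=\max_ju_j$.
\begin{enumerate}
\item[(i)] The function $q(s)=Q_i\bigl((\max(u_j,s))_j\bigr)$ is strictly decreasing on $[\mu,M]$.
\item[(ii)] If $\mu>0$, the function $r(s)=Q_i\bigl((\min(u_j,s))_j\bigr)$ is strictly increasing on $[\mu,M]$.
\end{enumerate}
\end{lemma}

\begin{proof}
We may assume $\mu<M$. The vectors in (i) are admissible since their coordinates are at least those of $u$; those in (ii) have positive coordinates. So $q$ and $r$ are continuous. Let $s\in(\mu,M)$ be different from all $u_j$. The vectors $(\max(u_j,s))_j$ and, in (ii), $(\min(u_j,s))_j$ lie in $(0,\infty)^n$, where $Q_i$ is $C^1$ by Proposition~\ref{prop:derivative}.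

(i) Put $u(s)=(\max(u_j,s))_j$. By the chain rule $q'(s)=\sum_{j:\,u_j<s}\partial_{u_j}Q_i(u(s))$. This sum is nonempty because $s>\mu$. Each coordinate involved equals $s=\min_ju(s)_j$, and $u(s)$ is not constant because $M>s$ is one of its coordinates. By Theorem~\ref{thm:B}(1), $q'(s)<0$.

(ii) Now $r'(s)=\sum_{j:\,u_j>s}\partial_{u_j}Q_i$ at the vector $(\min(u_j,s))_j$. The sum is nonempty because $s<M$. Each coordinate involved equals $s$, the maximum of that vector, and the vector is not constant because $\mu<s$ is one of its coordinates. By Theorem~\ref{thm:B}(1), $r'(s)>0$.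

A continuous function on an interval whose derivative has a fixed strict sign outside a finite set is strictly monotone.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}(b)]
Let $u$ be admissible and not of the form $(c,\dots,c)$. By Lemma~\ref{lem:path}(i), $Q_i(u)=q(\mu)>q(M)=Q_i(M,\dots,M)=c_{n,i}$. On the other hand $Q_i(c,\dots,c)=c_{n,i}$ for all $c>0$. Formula \eqref{eq:cni} was proved in Section~\ref{sec:formula}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
The left inequality with its equality case is Theorem~\ref{thm:A}(b). For the right one, let $p\ge i$ be the number of nonzero coordinates of $u$. If $p\le i+1$, then $Q_i(u)=2^i/i!$ by Lemma~\ref{lem:const}. Let $p\ge i+2$. Delete the zero coordinates, let $u_1$ be a smallest remaining coordinate, and replace it by $s$. For $0<s<u_1$ it is strictly smaller than the other $p-1$ coordinates, so by Theorem~\ref{thm:B}(1) in dimension $p$ (note $i\le p-2$), $Q_i$ is strictly decreasing in $s\in(0,u_1)$. It is continuous on $[0,u_1]$,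 since $p-1\ge i+1$ coordinates stay nonzero. Hence setting $u_1=0$ strictly increases $Q_i$. We repeat this until exactly $i+1$ nonzero coordinates are left. Then $Q_i=2^i/i!$ by Lemma~\ref{lem:const}, and so $Q_i(u)<2^i/i!$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(3)]
Let $v_j=\max(u_j,a)$. By Lemma~\ref{lem:path}(i), $Q_i(v)\le Q_i(u)$, strictly if $a>\min_ju_j$. Now $\min_jv_j=a>0$ and $\max_jv_j=\max_ju_j$, so $b\in[\min_jv_j,\max_jv_j]$. By Lemma~\ref{lem:path}(ii), applied to $v$, $Q_i(\bar u)\le Q_i(v)$, strictly if $b<\max_ju_j$. If neither inequality is strict, then $a=\min_ju_j$, $b=\max_ju_j$ and $\bar u=u$.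
\end{proof}

\section{The constants}\label{sec:constants}

\begin{proof}[Proof of Theorem~\ref{thm:B}(4)]
Let $n\ge i+1$. The vector $(1,\dots,1,0)\in\mathbb R^{n+1}$ is admissible and not constant, and $i\le(n+1)-2$. By Theorem~\ref{thm:A}(b) in dimension $n+1$,
\[
c_{n+1,i}<Q_i(1,\dots,1,0)=c_{n,i} .
\]
The value $c_{i+1,i}=2^i/i!$ is Lemma~\ref{lem:const}.

For the upper bound we use McMullen's inequality $V_i(K)\le V_1(K)^i/i!$ for convex bodies $K$ \cite{McMullen}. By \eqref{eq:V1}, $V_1(C_n(1,\dots,1))=\sqrt{2\pi}\,\mathbb E\max_{j\le n}|g_j|$. For $\lambda>0$, Jensen's inequality and $e^{\lambda\max_j|g_j|}\le\sum_j(e^{\lambda g_j}+e^{-\lambda g_j})$ give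
\[
\mathbb E\max_{j\le n}|g_j|\le\frac1\lambda\log\mathbb E\sum_{j\le n}\bigl(e^{\lambda g_j}+e^{-\lambda g_j}\bigr)=\frac{\log 2n}\lambda+\frac\lambda2,
\]
which equals $\sqrt{2\log 2n}$ for $\lambda=\sqrt{2\log2n}$. Hence $V_1(C_n(1,\dots,1))\le\sqrt{4\pi\log2n}$, and the stated bound for $c_{n,i}$ follows. It tends to $0$ because $\binom ni\ge(n/i)^i$.

Finally let $i=n-2$. Substituting $\tau=\sqrt{n-1}\,t$ and using polar coordinates in the sector $0<y<\tau/\sqrt{n-1}$,
\begin{align*}
\int_0^\infty e^{-(n-1)t^2/2}\,\Phi(t)\,dt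
&=\sqrt{\frac2\pi}\,\frac1{\sqrt{n-1}}\int_0^\infty\!\!\int_0^{\tau/\sqrt{n-1}}e^{-(\tau^2+y^2)/2}\,dy\,d\tau\\
&=\sqrt{\frac2\pi}\,\frac1{\sqrt{n-1}}\arctan\frac1{\sqrt{n-1}}
=\sqrt{\frac2\pi}\,\frac1{\sqrt{n-1}}\arcsin\frac1{\sqrt n}.
\end{align*}
Inserting this into \eqref{eq:cni} with $n-i=2$ and $\binom ni=\frac{n(n-1)}2$,
\[
c_{n,n-2}=\frac{2^{n}}{(n-2)!\sqrt{2\pi}}\sqrt{\frac{n(n-1)}2}\,\sqrt{\frac2\pi}\,\frac{\arcsin\frac1{\sqrt n}}{\sqrt{n-1}}
=\frac{2^{n-2}}{(n-2)!}\cdot\frac{2\sqrt2}\pi\,\sqrt n\,\arcsin\frac1{\sqrt n}.\qedhere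
\]
\end{proof}

\begin{thebibliography}{9}

\bibitem{Ambrus}
Gergely Ambrus, \emph{Extremal cross-polytopes and Gaussian vectors}, arXiv:1208.5923 (2012).

\bibitem{McMullen}
P. McMullen, \emph{Inequalities between intrinsic volumes}, Monatsh. Math. \textbf{111} (1991).

\bibitem{Schneider}
Schneider, \emph{Convex Bodies: The Brunn--Minkowski Theory}, 2nd ed.

\end{thebibliography}

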